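# Projections of schön subvarieties of tori: where the fibre changes

## 1. Two theorems on the bifurcation set of a projection

**Theorem A.** Let $T\cong(\mathbb C^*)^N$ be a complex torus, $X\subset T$ a schön submanifold, $T'\subset T$ a subtorus, and $p:X\to T/T'$ the projection of $X$ along $T'$. Assume that $p$ is dominant. Then the bifurcation set $B_p\subset T/T'$ is empty or of pure codimension 1, and for every irreducible component $B_i$ of $B_p$ the vector of virtual Betti numbers of a fibre of $p$ over a generic point of $B_i$ differs from that of a fibre over any point outside $B_p$ (and hence the Hodge–Deligne polynomials differ as well).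

There is also a stronger form. Write $M=T/T'$, $m=\dim M$, $\dim X=d+m$, $F_s=p^{-1}(s)$ for $s\in M$, and $b(Y;q)=\sum_j b_j(Y)q^j$ for the generating polynomial of the virtual Betti numbers. Let $\mathrm{Stab}(X)=\{t\in T: tX=X\}$.

**Theorem B.** In the situation of Theorem A:

1. $b(F_s)$ has a common value $b_{gen}$ for all $s\notin B_p$, and $B_p=\{s: b(F_s)\ne b_{gen}\}$.
2. Let $H$ be the identity component of $\mathrm{Stab}(X)\cap T'$ and $k=\dim H$. Then $F_s\cong F_s^1\times(\mathbb C^*)^k$ with $F_s^1=F_s/H$. If $s\in B_p$ and $\dim F_s\le d$ (in particular for generic $s$ in each component of $B_p$), then $(-1)^{d-k}\chi(F_s^1)\le(-1)^{d-k}\chi(F^1_{gen})-1$.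
3. $B_p=\varnothing$ if and only if $\mathrm{Stab}(X)\to T/T'$ is surjective.

In plain words: we have a family of varieties, the fibres of a coordinate projection of $X$, and we ask over which parameters the family fails to be locally trivial. Theorem A says that these parameters form a hypersurface (or nothing), and that they are detected by a numerical invariant of the fibre. Theorem B says that the invariant detects every bad parameter, not only the generic ones, and it says when there are none.

Theorem A was posed as a conjecture in A. Esterov, "Discriminant of system of equations", arXiv:1110.4060 (2011). The special case of nondegenerate complete intersections in the torus is recorded there as known; in that case the bifurcation set is a hypersurface, possibly empty.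

## 2. Schön submanifolds, bifurcation sets, virtual Betti numbers

**Schön submanifolds.** Let $X\subset T$ be closed and irreducible. A tropical compactification of $X$ is the closure $\overline X$ of $X$ in a toric variety $\mathbb P_\Sigma$ of $T$ such that $\overline X$ is complete and the multiplication map $\Psi:T\times\overline X\to\mathbb P_\Sigma$, $(t,x)\mapsto tx$, is flat and surjective. Following Tevelev, $X$ is called schön if it has a tropical compactification for which $\Psi$ is smooth. Restricting $\Psi$ to the preimage $T\times X$ of the open orbit shows that $X$ is then smooth.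

Here is a way to test this. Suppose $\mathbb P_\Sigma$ and $\overline X$ are smooth and $x\in\overline X\cap O$, where $O$ is a torus orbit. The image of $d\Psi$ at $(t,x)$ is the sum of the tangent space of $O$ at $tx$ and the $t$-translate of $T_x\overline X$. So $\Psi$ is smooth exactly when $\overline X$ is transversal to every orbit.

*Example.* The line $X=\{x+y+1=0\}\subset(\mathbb C^*)^2$ is schön. Take $\mathbb P_\Sigma=\mathbb P^2$ minus its three torus-fixed points. The closure is the projective line $x+y+1=0$. It misses the fixed points, so it is complete, and it meets each of the three coordinate lines transversally in one point. In the same way the plane $\{1+y_1+y_2+y_3=0\}\subset(\mathbb C^*)^3$, also with other nonzero coefficients, is schön: use $\mathbb P^3$ minus its four fixed points.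

*Non-example.* The smooth curve $X=\{y=-(x-1)^2\}\subset(\mathbb C^*)^2$ is not schön. As $x\to1$ along $X$, the limit in a complete closure lies in an orbit $O_\sigma$ with $(0,1)$ in the relative interior of $\sigma$. If $\Psi$ is smooth, then base change to $O_\sigma$ shows that $\overline X\cap O_\sigma$ is a smooth scheme of dimension $1-\dim\sigma$. So $\sigma$ is the ray through $(0,1)$, and $\overline X\cap O_\sigma$ contains the non-reduced point $(x-1)^2=0$. This is a contradiction.

**Bifurcation set.** For $p:X\to M$, the set $B_p$ is the complement of the maximal open $S\subset M$ such that $p$ is a locally trivial fibration over $S$. "Locally trivial" may be read topologically or in the $C^\infty$ sense; the proof covers both. *Example:* for the inclusion $\mathbb C^*\setminus\{1\}\to\mathbb C^*$, $B_p=\{1\}$. Every point of the source is a regular point of the map, but the fibre becomes empty.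

**Virtual Betti numbers.** With Deligne's mixed Hodge structure on $H^i_c(Y)$,
$$b_j(Y)=\sum_i(-1)^i\dim\mathrm{Gr}^W_jH^i_c(Y),\qquad E(Y;u,v)=\sum_{p,q}\sum_i(-1)^ih^{p,q}(H^i_c(Y))u^pv^q .$$
Thus $b(Y;q)=E(Y;q,q)$. We use these standard facts. The polynomial $b$ is additive for a closed subvariety and its open complement, and multiplicative for products. For smooth complete $Y$, $H^j(Y)$ is pure of weight $j$, so $b_j(Y)=(-1)^j\dim H^j(Y)$. We have $b(Y;1)=\chi_c(Y)=\chi(Y)$ for complex algebraic varieties. Finally $\deg b(Y)=2\dim Y$ for $Y\neq\varnothing$: $H_c^i$ has weights $\le i$, so only $H_c^{2\dim Y}$ contributes to $q^{2\dim Y}$, and the coefficient is the number of irreducible components of maximal dimension. *Example:* $b(\mathbb P^1)=q^2+1$, so $b(\mathbb C^*)=q^2+1-2=q^2-1$, while $b(\varnothing)=0$. So $b$ distinguishes $\mathbb C^*$ from $\varnothing$, although both have Euler characteristic $0$.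

**Notation for tori.** For a torus $A$, $N(A)=\pi_1(A)$ is its cocharacter lattice, and $\mathfrak a^*=\mathrm{Hom}(A,\mathbb C^*)\otimes\mathbb C$ is the space of invariant 1-forms, with $\chi$ corresponding to $d\chi/\chi$. For $\rho\in N(T)$, $\lambda_\rho:\mathbb C^*\to T$ is the one-parameter subgroup, and $\eta(\rho)$ is the pairing with $\eta\in\mathfrak t^*$. Put $N'=N(T')$. Then $\mathfrak m^*\subset\mathfrak t^*$, and $\eta(\rho)=0$ for $\eta\in\mathfrak m^*$, $\rho\in N'$. Sheaves have complex coefficients, in the classical topology.

## 3. Three curves, a product, and a surface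

*(a) The line* $x+y+1=0$, projected to $x$. Here $d=0$, $m=1$. The fibre is the point $y=-1-x$ if $x\ne-1$, and empty if $x=-1$. So $B_p=\{-1\}$, and $b$ drops from $1$ to $0$. The map $p$ has no critical point on $X$: the bifurcation comes from infinity, where $y\to0$.

*(b) The parabola* $y^2+y+x=0$, projected to $x$. Parametrize by $y$: $x=-y(y+1)$, $y\ne0,-1$. The orders of $(x,y)$ at $y=0,-1,\infty$ are $(1,1)$, $(1,0)$, $(-2,-1)$. They are primitive, so in the toric surface with these three rays the closure is smooth, complete and transversal to the three boundary divisors, and each divisor is met. So $X$ is schön. The fibre has two points, except at $x=\frac14$, where it has one. Here $B_p=\{\frac14\}$ comes from an honest critical point $y=-\frac12$.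

*(c) A subgroup:* $y^2=x$, projected to $x$. This is an unramified double cover of $\mathbb C^*$, so $B_p=\varnothing$. In accordance with Theorem B(3), $\mathrm{Stab}(X)=X$ maps onto $\mathbb C^*$.

*(d) The line times $\mathbb C^*_z$*, projected to $x$. The fibre is $\mathbb C^*$ for $x\neq-1$ and empty for $x=-1$. The Euler characteristic is $0$ everywhere and sees nothing, but $b$ drops from $q^2-1$ to $0$. This is why the torus $H$ is divided out in Theorem B(2).

*(e) The surface* $X=\{b-1=t(a-1)\}\subset(\mathbb C^*)^3$, projected along $t$ to $(a,b)$. The monomials $1,b,t,ta$ have exponents (in the order $t,a,b$) $0$, $(0,0,1)$, $(1,0,0)$, $(1,1,0)$. The last three form a basis of $\mathbb Z^3$, so a monomial change of coordinates turns $X$ into a plane with nonzero coefficients as in Section 2, and $X$ is schön. Here $d=0$, $m=2$. The fibre is one point if $a\ne1$, $b\neq1$; it is empty if exactly one of $a,b$ equals $1$; it is $\mathbb C^*$ over $(1,1)$. So $B_p=\{a=1\}\cup\{b=1\}$. Moreover $H$ is trivial: an element $t_0$ of $T'$ scales $t$ and preserves $X$ only if $t_0=1$. Over generic points of $B_p$, $\chi$ drops from $1$ to $0$,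 so the bound $1$ in Theorem B(2) is attained. Over $(1,1)$ the fibre has too large a dimension, and $b=q^2-1$ differs from $b_{gen}=1$ by its degree.

## 4. Counting dimensions of critical loci, and where this stops

Examples (a) and (e) show that one has to compactify the fibres and watch the boundary. So suppose that $X$ sits in a smooth $\overline X$, proper over $M$ by $\bar p:\overline X\to M$, with simple normal crossing boundary $D$. Consider the points where $\bar p$, restricted to the stratum of $D$ through the point, is not submersive. In terms of the rank $d+m$ bundle $E=\Omega^1_{\overline X}(\log D)$, these are the points where the map $\mathfrak m^*\otimes\mathcal O\to E$ from a bundle of rank $m$ is not injective on the fibre. Call this locus $\mathrm{Crit}$ and put $\Delta=\bar p(\mathrm{Crit})$. An Ehresmann argument (Lemma 2) makes $p$ locally trivial outside $\Delta$.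

The natural attempt at the codimension claim is a dimension count. A degeneracy locus of this kind has codimension at most $(d+m)-m+1=d+1$ at each of its points, so every component of $\mathrm{Crit}$ has dimension at least $m-1$. If $\mathrm{Crit}\to\Delta$ were finite, $\Delta$ would have pure dimension $m-1$. But it need not be finite. In example (e) use coordinates $(t,a)$ on $X$. Then $p=(a,1+t(a-1))$ is critical exactly where $a=1$, and this whole curve is contracted to the point $(1,1)$, of codimension $2$. The hypersurface $B_p$ comes only from the boundary. Nothing in the count forbids a contracted component that produces an isolated point of $\Delta$. Indeed, for the blow-up of $\mathbb C^2$ at a point, with $D=\varnothing$, $\mathrm{Crit}$ is the exceptional curve, of dimension $m-1=1$, and $\Delta$ is a point. Knowing that the Euler characteristic of the fibre jumps would not help by itself: for this blow-up it jumps from $1$ to $2$.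

What the blow-up lacks is that its interior is not affine. The proof uses affineness twice.

First, at a point $s_0$ of $\Delta$ some invariant form $\eta_0$ from the base vanishes, as a log form, at a point of $\overline X$. The algebraic number of its zeros computes the jump of the Euler characteristic up to a sign. We move $\eta_0$ slightly, inside the space of *all* invariant forms on $T$, to a form with nonzero residues along all of $D$. Its zeros leave $D$ and form a compact subset of an affine variety, so they are finite in number and all count positively. In example (a): $\eta_0=dx/x$, the boundary point is $x=-1$, and $dx=(x+1)\cdot\frac{dx}{x+1}$ vanishes there as a log form. The perturbation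
$$\frac{dx}x+\varepsilon\frac{dy}y=\frac{(1+x)+\varepsilon x}{x(1+x)}\,dx$$
has the single zero $x=-1/(1+\varepsilon)$, which is near $-1$ and lies in $X$.

Second, we twist the cohomology of the fibres by a generic rank one local system $\mathcal L$ on $T'$. This erases the boundary: $Rp_!\mathcal L=Rp_*\mathcal L$. It also gives upper vanishing for $H_c^*$ of every fibre under consideration, without changing Euler characteristics. If $\Delta$ had a component of codimension $\ge2$, the twisted cohomology would extend across it without change, so the Euler characteristic would not jump. This contradicts the first point.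

## 5. Good models

**Definition.** Let $X\subset T$ be closed, irreducible and smooth, and $\pi:T\to A$ a surjection of tori with connected kernel $T_A$. A good model of $X$ over $A$ is a smooth variety $\overline X\supset X$ ($X$ open and dense) with a proper morphism $\bar\pi:\overline X\to A$ extending $\pi|_X$ such that

- (G1) $D=\overline X\setminus X$ is a simple normal crossing (snc) divisor;
- (G2) the forms $\eta\in\mathfrak t^*$ restrict to sections of $E=\Omega^1_{\overline X}(\log D)$, and $\mathfrak t^*\otimes\mathcal O\to E$ is surjective;
- (G3) for each component $D'$ of $D$ there is $0\ne\rho_{D'}\in N(T_A)$ with $\mathrm{res}_{D'}\eta=\eta(\rho_{D'})$ for all $\eta\in\mathfrak t^*$, and a small loop around $D'$ has class $\rho_{D'}$ in $N(T)=\pi_1(T)$.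

We write $R$ for the finite set of the $\rho_{D'}$.

*Example.* For (e) over $M=(\mathbb C^*)^2$, let $\overline X$ be the closure of $X$ in $\mathbb P^1_t\times M$, the blow-up of $M$ at $(1,1)$. Then $D=\{t=0\}\sqcup\{t=\infty\}$, the strict transforms of $b=1$ and $a=1$. Near $t=0$ the functions $t,a$ are coordinates, and $dt/t$, $da$ generate $E$; near $t=\infty$ use $1/t$ and $b$. So (G2) holds, and $\rho=(1,0,0)$, respectively $(-1,0,0)$. For (a) over $\mathbb C^*_x$ the good model is $\mathbb C^*_x$ with $D=\{-1\}$, $\rho=(0,1)$.

**Lemma 1.** A schön $X$ has a good model over every $A$, stable under the natural action of $\mathrm{Stab}(X)$.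

**Step 1 (a smooth compactification compatible with $\pi$).** The purpose is to refine the fan so that the toric variety becomes smooth and maps to a compactification of $A$. Let $n=\dim T$, and let $\overline X_0\subset\mathbb P_\Sigma$ be a tropical compactification with $\Psi$ smooth. Let $\Sigma_A$ be a complete fan for $A$ and $\Sigma'$ a smooth refinement of the fan $\{\sigma\cap\pi^{-1}(\tau)\}_{\sigma\in\Sigma,\tau\in\Sigma_A}$. Since $|\Sigma'|=|\Sigma|$, the toric morphism $f:\mathbb P_{\Sigma'}\to\mathbb P_\Sigma$ is proper. Put $\overline X'=\overline X_0\times_{\mathbb P_\Sigma}\mathbb P_{\Sigma'}$, a closed subscheme of $\mathbb P_{\Sigma'}$.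

The base change of $\Psi$ along $f$ consists of triples $(t,y,z)$ with $ty=f(z)$. Setting $z'=t^{-1}z$ identifies it with $T\times\overline X'$, mapping to $\mathbb P_{\Sigma'}$ by multiplication. So $T\times\overline X'\to\mathbb P_{\Sigma'}$ is smooth, and as $\mathbb P_{\Sigma'}$ is smooth, so is $\overline X'$. Clearly $\overline X'\cap T=X$. This is dense: a smooth map is open, so the preimage $T\times(\overline X'\setminus X)$ of the toric boundary contains no nonempty open set. Also $\overline X'$ is proper over the complete $\overline X_0$, hence complete. So $\overline X'$ is the closure of $X$ in $\mathbb P_{\Sigma'}$, and it is stable under $\mathrm{Stab}(X)$, since $t\overline X'$ is the closure of $tX$.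

**Step 2 (local structure at the boundary).** This step gives (G1), (G2) and the formulas in (G3). Base change to an orbit $O_\sigma$ with $\dim\sigma=k$ shows that $T\times(\overline X'\cap O_\sigma)\to O_\sigma$ is smooth of relative dimension $\dim X$. So the scheme $\overline X'\cap O_\sigma$ is smooth of dimension $\dim X+(n-k)-n=\dim X-k$. Let $x$ be a point of it, and let $y_1,\dots,y_k$ (with $O_\sigma=\{y=0\}$) and units $w_j$ be toric coordinates on $U_\sigma\cong\mathbb C^k\times(\mathbb C^*)^{n-k}$. In the smooth $\overline X'$ the $k$ equations $y_i=0$ cut out a smooth scheme of codimension $k$, so the $y_i|_{\overline X'}$ have independent differentials at $x$. As $\overline X'\cap O_\sigma$ is a subscheme of the torus with coordinates $w_j$, the $dw_j/w_j$ generate its cotangent space at $x$.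

It follows that the boundary is snc (each $\overline X'\cap D_\rho$ is smooth, so its components are smooth); that the forms $dy_i/y_i,\,dw_j/w_j\in\mathfrak t^*$ generate the log forms at $x$; and that each toric divisor $D_\rho$ meets $\overline X'$ with multiplicity one. By the last point, the residue of $d\chi/\chi$ along a component of $\overline X'\cap D_\rho$, and the winding number of $\chi$ on a small loop around it, both equal the order of $\chi$ along $D_\rho$, which is $\langle\chi,\rho\rangle$ for the primitive generator $\rho$. So the loop class is $\rho$.

**Step 3 (restricting to $A$).** This step makes the model proper over $A$ and places the $\rho$'s in $N(T_A)$. The toric morphism $\mathbb P_{\Sigma'}\to\mathbb P_{\Sigma_A}$ restricts to a proper $T$-compatible map $\overline X'\to\mathbb P_{\Sigma_A}$. Let $\overline X$ be the preimage of $A$; it is proper over $A$ and $\mathrm{Stab}(X)$-stable. An orbit $O_\sigma$ maps into $A$ iff $\sigma\subset\ker\pi_{\mathbb R}=N(T_A)_{\mathbb R}$. So the rays of all boundary components lie in $N(T_A)_{\mathbb R}$, and their primitive generators lie in $N(T_A)$, which is saturated because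 $T_A$ is connected. $\square$

## 6. Splitting off the stabilizer in the fibre direction

Example (d) shows that Euler characteristics are useless while a torus in $T'$ stabilizes $X$. We now remove it. Let $H$ be the identity component of $\mathrm{Stab}(X)\cap T'$, a subtorus of dimension $k$. Choose splittings $T'=T_1'\times H$ and $T=T_1\times H$ with $T_1\supset T_1'$, $T_1/T_1'=M$, and put $X_1=X\cap T_1$. Since $H$ stabilizes $X$, $X=X_1\times H$. Since $H\subset T'$, $p=p_1\circ\mathrm{pr}$ with $p_1:X_1\to M$ dominant, and $F_s=F_s^1\times H$ with $F_s^1=p_1^{-1}(s)\cong F_s/H$. Clearly $X_1$ is closed, irreducible and smooth.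

*$X_1$ has good models over all quotients $T_1\to A$ with connected kernel $T_A$.* The map $T=T_1\times H\to A\times H$ has kernel $T_A$. Take a good model $\overline X$ of $X$ over $A\times H$ as in Lemma 1. $H$ acts on $\overline X$, preserves $D$, and $\overline X\to H$ is equivariant. With $\overline X_1$ the fibre over $1\in H$, the map $(x,h)\mapsto hx$ is an isomorphism $\overline X_1\times H\cong\overline X$ carrying some $D_1\times H$ to $D$. Hence $\overline X_1$ is smooth and proper over $A$, $D_1$ is snc, and $\overline X_1\setminus D_1=X_1$. The log forms of $(\overline X_1,D_1)$ are restrictions of log forms of $(\overline X,D)$, so they are generated by $\mathfrak t^*$, hence by $\mathfrak t_1^*$, because $\mathfrak h^*$ restricts to $0$. (G3) is inherited.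

*No positive-dimensional subtorus $L\subset T_1'$ stabilizes $X_1$.* Otherwise $L\times H$ would be a larger connected subgroup of $\mathrm{Stab}(X)\cap T'$.

From here through Section 11 we replace $(X,T,T',d)$ by $(X_1,T_1,T_1',d-k)$ and drop the index. So $X\subset T$ is closed, irreducible, smooth, has good models over all quotients of $T$ with connected kernel, $p$ is dominant, and

- (G4) $\lambda_\rho(\mathbb C^*)\not\subset\mathrm{Stab}(X)$ for all $0\ne\rho\in N'$.

Fix a good model $\bar p:\overline X\to M$ with $D$, $E$ and $R\subset N'\setminus0$. Put $\overline F_s=\bar p^{-1}(s)$ and $e(s)=\chi_c(F_s)$.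

## 7. Log critical values

Let $D_i$ be the components of $D$, $D_J=\bigcap_{i\in J}D_i$ ($D_\varnothing=\overline X$), with open strata $D_J^\circ$, and let $\Theta=E^\vee=T_{\overline X}(-\log D)$. For $x\in D_J^\circ$ take coordinates $z_i$ ($i\in J$), $y$ with $D_i=\{z_i=0\}$. The fibre $E_x$ has basis $dz_i/z_i$, $dy_k$. Since $dz_i=z_i\cdot dz_i/z_i$ vanishes in $E_x$, the image of $T^*_x\overline X\to E_x$ is $T_x^*D_J$. The residues give $0\to T^*_xD_J\to E_x\to\mathbb C^J\to0$. Dually,
$$0\to\bigoplus_{i\in J}\mathbb C\,z_i\partial_{z_i}\to\Theta_x\to T_xD_J\to0,\tag{1}$$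
where the basis on the left is canonical, being dual to the residues.

Since $\bar p$ is a morphism to $M$, the map $\mathfrak m^*\to E_x$ factors through $T_x^*D_J$, and it is the transpose of $d(\bar p|_{D_J^\circ})_x$. So it is injective iff $\bar p|_{D_J^\circ}$ is submersive at $x$. Let $\mathrm{Crit}\subset\overline X$ be the set of points where it is not injective (the log critical points), and $\Delta=\bar p(\mathrm{Crit})$. $\mathrm{Crit}$ is closed, being defined by a rank condition on a bundle map; $\Delta$ is closed because $\bar p$ is proper; and $\Delta\ne M$ by generic smoothness on each stratum.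

*Example.* For (e), at $t=0$ we have $db=t\,da+(a-1)t\cdot\frac{dt}t$, which is $0$ in $E_x$. So $\{t=0\}\subset\mathrm{Crit}$, and likewise $\{t=\infty\}$. In the interior $\mathrm{Crit}$ is the curve $a=b=1$. Thus $\Delta=\{a=1\}\cup\{b=1\}$.

**Lemma 2.** Over $M\setminus\Delta$, $(\overline X,D)\to M$ is a $C^\infty$ locally trivial fibration of pairs. In particular $p$ is locally trivial over $M\setminus\Delta$, and $e$ is constant there, $e\equiv e_{gen}$.

*Proof.* Over $M\setminus\Delta$ the bundle map $\Theta\to\bar p^*T_M$ is surjective, being dual to an injection on fibres. So every $C^\infty$ vector field on an open subset of $M\setminus\Delta$ lifts locally to $C^\infty$ sections of $\Theta$. Convex combinations of lifts are lifts, so a partition of unity gives a global lift. The real field of a section of $\Theta$ is tangent to all $D_J$, so its flow preserves them. For a lift, the flow is defined as long as the flow in the base, because $\bar p$ is proper. Lifting coordinate fields gives local trivializations of the pair. Finally $M\setminus\Delta$ is connected. $\square$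

As $p$ is dominant and $M\setminus\Delta$ is connected, for every $s\notin\Delta$ the fibre $F_s$ is nonempty, smooth, of pure dimension $d$.

We need one more genericity statement. For $\rho\in R$ let
$$X_\rho=\{x\in X:\lambda_\rho(\mathbb C^*)x\subset X\}=\bigcap_t\lambda_\rho(t)^{-1}X .$$
In (e) with $\rho=(\pm1,0,0)$ this is the contracted curve $a=b=1$. The set $X_\rho$ is closed, and $X_\rho\neq X$ by (G4). So $\dim X_\rho<d+m$, and the constructible set of $s$ with $\dim(X_\rho\cap F_s)\ge d$ is not dense in $M$. Hence there is a dense Zariski open $U\subset M\setminus\Delta$ with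
$$\text{for } s\in U,\ \rho\in R:\ \text{no connected component of } F_s \text{ is contained in } X_\rho .\tag{2}$$

## 8. Slices transversal to a component of $\Delta$

To study a component of $\Delta$ of any codimension $c$, we cut $M$ by a coset of a $c$-dimensional subtorus, so that the component becomes a point. Cosets of subtori are used because then invariant forms on $T$ still control everything.

Let $Z$ be an irreducible component of $\Delta$, $c=\mathrm{codim}\,Z\ge1$. Let $Z^\circ\subset Z$ be a dense open set of smooth points of $Z$, not on other components of $\Delta$, where $\dim F_s\le d+c-1$. The last condition is generic: $p^{-1}(Z)\ne X$, so $\dim p^{-1}(Z)\le d+m-1$, and $\{s\in Z:\dim F_s\ge d+c\}$ has dimension at most $m-c-1<\dim Z$.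

Rational subspaces of $\mathrm{Lie}\,M=N(M)\otimes\mathbb C$ are the Lie algebras of subtori, and they are Zariski dense in the Grassmannian. So there is a $c$-dimensional subtorus $N_0\subset M$ whose Lie algebra is complementary to the translated tangent space of $Z$ at some $z_0\in Z^\circ$. Let $q:M\to A:=M/N_0$. Then $q|_Z$ is étale at $z_0$, hence dominant. Let $A^\circ\subset A$ be a dense open set of points $\nu$ that are regular values of $q\circ\bar p|_{D_J^\circ}$ for all $J$ and satisfy $q^{-1}(\nu)\cap U\ne\varnothing$. Put
$$Z^*=\{s_0\in Z^\circ:\ q(s_0)\in A^\circ,\ q|_Z\text{ is étale at }s_0\},$$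
a dense open subset of $Z$. Fix $s_0\in Z^*$, $\nu=q(s_0)$, and put $N=q^{-1}(\nu)=s_0N_0$, $X_N=p^{-1}(N)$, $\overline X_N=\bar p^{-1}(N)$, $D_N=D\cap\overline X_N$, $\bar p_N=\bar p|_{\overline X_N}:\overline X_N\to N$. We collect what this gives.

- Since $\nu$ is a regular value on all strata, $\overline X_N$ is smooth of pure dimension $d+c$, $D_N$ is snc with closed strata $D_K\cap\overline X_N$, and $X_N$ is dense in $\overline X_N$. The conormal bundle of $\overline X_N$ is trivialized by $\mathfrak a^*$, so $E_N:=\Omega^1_{\overline X_N}(\log D_N)=E|_{\overline X_N}/(\mathfrak a^*\otimes\mathcal O)$. It is generated by $\mathfrak t_N^*:=\mathfrak t^*/\mathfrak a^*$, the dual of the Lie algebra of the torus $T_N=\ker(T\to A)\supset T'$. Residues are still $\eta(\rho)$ and loop classes still $\rho$, with $\rho\in R\subset N'\subset N(T_N)$. $X_N$ is closed in a coset of $T_N$.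
- A point $x\in\overline X_N$ is log critical for $\bar p_N$ iff it is for $\bar p$. Indeed, if $Y$ is the stratum of $x$, then $T_xY\to T_\nu A=T_{\bar p(x)}M/T_{\bar p(x)}N$ is onto with kernel $T_x(Y\cap\overline X_N)$. So $T_xY\to T_{\bar p(x)}M$ is onto iff $T_x(Y\cap\overline X_N)\to T_{\bar p(x)}N$ is. Near $s_0$ we have $\Delta=Z$, and $N$ is transversal to $Z$ and of complementary dimension, so $N\cap\Delta=\{s_0\}$ near $s_0$. Thus near $s_0$ the only log critical value of $\bar p_N$ is $s_0$, and it is one.
- $N\cap U$ is Zariski open and dense in $N$.

In example (e) with $Z=\{b=1\}$ we may take $N=\{a=\nu\}$ with $\nu\ne1$. Then $X_N=\{b=1+t(\nu-1)\}$ is a line in a two-dimensional torus, and we are back in example (a).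

By the second item there are $x_0\in\overline F_{s_0}$ and $0\ne\eta_0\in\mathfrak n^*:=\mathfrak m^*/\mathfrak a^*\subset\mathfrak t_N^*$ with $\eta_0|_{x_0}=0$ in $E_{N,x_0}$. Use coordinates $\zeta\in\mathbb C^c\mapsto s_0\exp(\zeta)$ on $N$ near $s_0$; invariant forms become constant forms, and we arrange $d\zeta_1=\eta_0$. Fix a small $\delta>0$ and put
$$\mathcal R=\{|\zeta|\le\delta\},\quad\mathcal R'=\{|\zeta|\le\delta/2\},\quad W=\bar p_N^{-1}(\mathcal R),\quad W'=\bar p_N^{-1}(\mathcal R'),$$
with $\delta$ so small that $\bar p_N$ has no log critical value other than $s_0$ near $\mathcal R$. The proof of Lemma 2 applies to $\bar p_N$ over $\mathcal R\setminus s_0$. In the next section $D_K$, $D_J^\circ$ and $\Theta$ refer to $\overline X_N$, so $\Theta=E_N^\vee$ has complex rank $d+c$.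

## 9. The jump of the Euler characteristic counts zeros of a log form

**Proposition 3.** For $s_0\in Z^*$: $e(s_0)-e_{gen}=(-1)^{d+c}I$ with an integer $I\ge1$.

In example (a), $d=0$, $c=1$, and the jump $0-1=-1$ corresponds to $I=1$, the single zero found in Section 4.

**Step 1 (log zeros versus ordinary zeros).** This step compares the zeros of a section of $\Theta$ with the zeros of the vector fields that it induces on all closed strata. Near $|\zeta|=\delta/2$, lift the constant field $\mathbf e=\partial_{\zeta_1}$ (as a real field, $\partial_{\mathrm{Re}\,\zeta_1}$) to a section of $\Theta$, and extend it by a cutoff to a $C^\infty$ section $v$ of $\Theta$ over a neighbourhood of $W'$. So $d\bar p_N(v)=\mathbf e$ near $\partial W'$. There the image of $v$ in $TD_K$ is nonzero for every $K$, as it maps to $\mathbf e\neq0$. We claim that after a small perturbation of $v$, compactly supported in the interior of $W'$, for all $J$: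

(a) the image of $v$ in $TD_J^\circ$ has only nondegenerate zeros on $D_J^\circ$;

(b) at such zeros the coefficients $a_i$ ($i\in J$) of $v$ with respect to the $z_i\partial_{z_i}$ of (1) are nonzero.

Choose a compactly supported cutoff $h\ge0$ on the interior of $W'$, equal to $1$ outside a small neighbourhood of $\partial W'$, such that on the closure of $\{h\ne1\}$ the images of $v$ in all $TD_K$ are nonzero. Let $s_1,\dots,s_L$ be sections of $\Theta$ generating it on $\mathrm{supp}\,h$, and let $v_\tau=v+\sum_l\tau_lhs_l$, $\tau\in\mathbb C^L$. For small $\tau$, by compactness, the images of $v_\tau$ in $TD_K$ still have no zeros where $h\ne1$. Where $h>0$, the map $(x,\tau)\mapsto v_\tau(x)$ into the total space of $\Theta|_{D_J^\circ}$ is a submersion. By parametric transversality, for almost all $\tau$ the section $v_\tau|_{D_J^\circ}$ is transversal there to the subbundle $\ker(\Theta|_{D_J^\circ}\to TD_J^\circ)$, of real codimension $\dim_{\mathbb R}D_J$; this is (a). It is also transversal to the subbundles $\{a_i=0\}$ of this kernel, of real codimension $\dim_{\mathbb R}D_J+2$ in $\Theta|_{D_J^\circ}$; that is, it does not meet them,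 and this is (b). Replace $v$ by such a $v_\tau$.

*The zeros are finite in number.* They are isolated in $D_J^\circ$ by (a), and there are none near $\partial W'$. Suppose zeros on $D_J^\circ$ accumulate at $y\in D_{J'}^\circ$ with $J'\supsetneq J$. Then $y$ is a zero of the vector field $v|_{D_J}$, hence of the image of $v$ in $TD_{J'}$. By (b), $a_i(y)\ne0$ for $i\in J'\setminus J$. So near $y$ the component $A_iz_i\partial_{z_i}$ of $v$ has $A_i\ne0$, and on $D_J^\circ$ also $z_i\ne0$, so $v|_{D_J}$ has no zero on $D_J^\circ$ near $y$. This is a contradiction. Finiteness follows by compactness.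

*The indices agree on all strata.* At $x\in D_J^\circ$ the value of the vector field $v$ in $T_x\overline X_N$ lies in $T_xD_J$. So the zeros of $v|_{D_K}$ are exactly the zeros of the images of $v$ in the $TD_J^\circ$, $J\supset K$. At such a zero $x\in D_J^\circ$ write $v=\sum A_iz_i\partial_{z_i}+\sum B_k\partial_{y_k}$ with $A_i(x)=a_i\neq0$, $B(x)=0$. For $K\subset J$, the linear part of $v|_{D_K}$ at $x$ is block triangular: since $z_i(x)=0$, the $z_i$-component ($i\in J\setminus K$) has differential $a_i\,dz_i$, and the other diagonal block is $\partial_yB$. Multiplication by $a_i$ has real determinant $|a_i|^2>0$. So the index of $v|_{D_K}$ at $x$ is $\epsilon_x:=\mathrm{sign}\det_{\mathbb R}\partial_yB$, for every $K\subset J$.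

*Alternating sum.* By (b), $v$ has no zero on $D_N$ as a section of $\Theta$. So its zeros as a section of $\Theta$ are the zeros with $J=\varnothing$, where $\Theta$ is the tangent bundle. Since $\sum_{K\subset J}(-1)^{|K|}=0$ for $J\ne\varnothing$,
$$\sum_K(-1)^{|K|}\,\mathrm{Ind}(v|_{D_K\cap W'})=\#_\Theta(v),\tag{3}$$
where $\mathrm{Ind}$ is the sum of the indices of the zeros and $\#_\Theta(v)$ is the algebraic number of zeros of $v$ over $W'$ as a section of $\Theta$. As the rank of $\Theta$ equals the dimension of $W'$, $\#_\Theta(v)$ depends only on the homotopy class of $v|_{\partial W'}$ among nowhere zero sections.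

The same argument works on a compact complex manifold with an snc divisor, without boundary. In particular, there are always sections of $T(-\log)$ with isolated zeros on every closed stratum.

**Step 2 ($\#_\Theta(v)=e(s_0)-e_{gen}$).** This step extends $v$ to $W$ so that it points outward at the boundary, and applies Poincaré–Hopf on every stratum. On $\mathcal R$ take $u=(1-\varphi)\zeta+\varphi\,\mathbf e$, where $\zeta$ denotes the radial field and $\varphi=\varphi(|\zeta|)$ is a cutoff equal to $1$ for $|\zeta|$ up to slightly more than $\delta/2$, then strictly decreasing to $0$, and $0$ near $|\zeta|=\delta$. A zero of $u$ satisfies $\zeta=-\frac{\varphi}{1-\varphi}\mathbf e$. So it lies in the shell $\delta/2<|\zeta|<\delta$ on the ray $-\mathbb R_{>0}\mathbf e$, at radius $r=\varphi(r)/(1-\varphi(r))$. The right side decreases strictly from $+\infty$ to $0$ while $r$ increases, so there is exactly one zero $a$. Its index is the degree of $u$ on the outer sphere minus that on the inner one, $1-0=1$.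

Extend $v$ from $W'$ to $W$ as a field tangent to all $D_K$ with $d\bar p_N(v)=u$ over the shell, as follows. Near $\overline F_a$ use a $C^\infty$ product trivialization of the pair (Lemma 2) and put $v=u\oplus w$, where $w$ is a field on the compact manifold $\overline F_a$, tangent to all $D_K\cap\overline F_a$, with isolated zeros on each of them (end of Step 1). Near $\partial W'$ keep the lift of $\mathbf e$ already chosen. Elsewhere over the shell use lifts of $u$ by sections of $\Theta$. Glue by a partition of unity, using only the first field near $\overline F_a$: convex combinations of lifts of $u$ tangent to all $D_K$ are again such. Over the shell $v$ can vanish only over $a$, and the zeros of $v|_{D_K}$ there have total index $1\cdot\chi(D_K\cap\overline F_a)$ by Poincaré–Hopf on $D_K\cap\overline F_a$. On the compact manifold with boundary $D_K\cap W$, $v$ points outward along the boundary, which lies over $|\zeta|=\delta$, where $u=\zeta$. So Poincaré–Hopf gives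
$$\chi(D_K\cap W)=\mathrm{Ind}(v|_{D_K\cap W'})+\chi(D_K\cap\overline F_a).$$
Take the sum over $K$ with signs $(-1)^{|K|}$. All spaces here are compact, so $\chi=\chi_c$, and inclusion–exclusion for $\chi_c$ together with (3) gives
$$\#_\Theta(v)=\chi_c(X_N\cap W)-\chi_c(F_a)=\chi_c(X_N\cap W)-e_{gen}.$$
It remains to see that $\chi_c(X_N\cap W)=e(s_0)$. The open subset of $X_N\cap W$ over $\mathcal R\setminus s_0$ is homeomorphic to $G\times(0,\delta]$, where $G$ is the part over $|\zeta|=\delta$: use the flow of a lift of a radial field. Since $H_c^*((0,\delta])=0$, it has $H_c^*=0$ by Künneth. Its closed complement is $F_{s_0}$. So $\#_\Theta(v)=e(s_0)-e_{gen}$.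

**Step 3 (from vector fields to the form $\eta_0$).** This step turns $\#_\Theta(v)$ into a count of zeros of a holomorphic object. Let $\alpha_0=\bar p_N^*d\zeta_1=\eta_0|_{\overline X_N}$, a section of $E_N$ over $W'$. It is nonzero off $\overline F_{s_0}$, because $s_0$ is the only log critical value there. Choose a Hermitian metric on $E_N$, and let $\sharp:E_N\to\Theta$ be the conjugate-linear isomorphism with $\beta(\beta^\sharp)=|\beta|^2$. On $\partial W'$ we have $\alpha_0(v)=1$ and $\alpha_0(\alpha_0^\sharp)>0$. So $\alpha_0$ is positive on the whole segment between $v$ and $\alpha_0^\sharp$, and the segment consists of nowhere zero sections. Hence $v$ and $\alpha_0^\sharp$ have the same number of zeros over $W'$. A conjugate-linear isomorphism of complex rank $d+c$ changes the complex orientation by $(-1)^{d+c}$, so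
$$\#_\Theta(v)=(-1)^{d+c}I,$$
where $I$ is the algebraic number of zeros in $W'$ of any section of $E_N$ over $W'$ sufficiently close to $\alpha_0$ on $\partial W'$.

**Step 4 ($I\ge1$).** This step chooses the nearby section to be an invariant form with nonzero residues, for which all zeros are isolated and at least one exists. Let $\overline X_N^0$ be the connected component of $\overline X_N$ containing $x_0$, and $X_N^0=X_N\cap\overline X_N^0$; it is connected, and a component of $X_N$. Put
$$\mathcal P=\{(x,\eta)\in\overline X_N^0\times\mathfrak t_N^*:\ \eta|_x=0\in E_{N,x}\}.$$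
As $\mathfrak t_N^*\otimes\mathcal O\to E_N$ is surjective, $\mathcal P$ is a vector bundle over a connected smooth variety, hence irreducible. It contains $(x_0,\eta_0)$.

*Claim: $\mathcal P\not\subset\{\eta(\rho)=0\}$ for each $\rho\in R$.* Suppose the contrary. For $x\in X_N^0$ the fibre of $\mathcal P$ is the annihilator of $x^{-1}T_xX_N\subset\mathrm{Lie}\,T_N$, and it lies in $\rho^\perp$. Taking annihilators, $\rho\in x^{-1}T_xX_N$. So the invariant vector field of $\rho$ is tangent to the closed submanifold $X_N^0$, and its complex flow $x\mapsto\lambda_\rho(e^z)x$ preserves $X_N^0$. Thus $\lambda_\rho(\mathbb C^*)X_N^0=X_N^0$ and $X_N^0\subset X_\rho$.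

We now look for a generic fibre with a component in $X_N^0$. Since $x_0$ lies over $s_0$ and $X_N^0$ is dense in $\overline X_N^0$, $X_N^0\cap p^{-1}(\mathcal R')$ contains a nonempty open subset of $X_N^0$. This subset is not contained in $F_{s_0}$, as $\dim F_{s_0}\le d+c-1<\dim X_N^0$. So some point of $X_N^0$ lies over $\mathcal R'\setminus\{s_0\}$. There $p|_{X_N}$ is submersive, so $p(X_N^0)$ contains a nonempty open subset of $N$, hence a point $s'\in U$. The set $X_N^0\cap F_{s'}$ is nonempty, open and closed in $F_{s'}$. So $X_\rho$ contains a connected component of $F_{s'}$, contradicting (2). This proves the claim.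

By irreducibility, the set of $(x,\eta)\in\mathcal P$ with $\eta(\rho)\ne0$ for all $\rho\in R$ is Zariski open and nonempty, hence classically dense. So there is such an $(x_1,\eta)$ arbitrarily close to $(x_0,\eta_0)$. For $\eta$ close to $\eta_0$ there are no zeros on $\partial W'$, so the zero set of $\eta$ in $W'$ is a compact analytic set in the interior of $W'$. It contains $x_1$. It lies in $X_N$, because the residues $\eta(\rho)$ of $\eta$ along the components of $D_N$ are nonzero. A compact analytic subset of the affine variety $X_N$ is finite. So $\eta$ is a holomorphic section of a rank $d+c$ bundle on a $(d+c)$-dimensional manifold with finitely many, and at least one, zeros in $W'$, each of multiplicity at least $1$. Hence $I\ge1$. $\square$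

## 10. Generic rank one local systems on $T'$

A rank one local system on $T'$ is a character $\mathcal L\in\mathrm{Hom}(N',\mathbb C^*)$. A condition $\mathcal L(\nu)\ne a$ with $0\ne\nu\in N'$, $a\in\mathbb C^*$ holds off a closed nowhere dense subset of $\mathrm{Hom}(N',\mathbb C^*)$. The same condition on $\mathcal L^{-1}$ is $\mathcal L(\nu)\ne a^{-1}$. By Baire, countably many such conditions can be satisfied simultaneously. (If $N'=0$, there are none.) We use two facts.

First,
$$\text{a local system on }(\text{punctured disc})^a\times(\text{disc})^b\text{ for which a coordinate loop }g\text{ has no eigenvalue }1\text{ has no cohomology.}\tag{4}$$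
Indeed its cohomology is the group cohomology of $\mathbb Z^a$; that of $\langle g\rangle$ is the kernel and cokernel of $g-1$, hence $0$; now use the Hochschild–Serre spectral sequence.

Second, for a rank one local system on an algebraic variety $F$,
$$\chi_c(F,\mathcal L)=\chi_c(F).\tag{5}$$
Indeed, triangulate a compactification with the boundary as a subcomplex; both sides count the open simplices contained in $F$ with signs.

**Lemma 4.** For a closed algebraic $F\subset T'$ there are finitely many conditions $\mathcal L(\nu_i)\ne a_i$ ($\nu_i\ne0$) that imply $H^j_c(F,\mathcal L)=0$ for $j>\dim F$.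

For the trivial $\mathcal L$ this fails: $H^2_c(\mathbb C^*)\ne0$. For $F=T'=\mathbb C^*$ and nontrivial $\mathcal L$ all cohomology vanishes.

**Step 1 (reduction to a statement on a compactification).** The purpose is to convert compactly supported cohomology into ordinary cohomology, where Artin's theorem applies. Let $j:T'\to P$ be a smooth projective toric compactification. We claim: for each algebraically constructible complex $G$ on $T'$, finitely many such conditions imply $j_!(G\otimes\mathcal L)=Rj_*(G\otimes\mathcal L)$. Given this, apply it to $G=\mathbb C_F$: it gives $H_c^i(F,\mathcal L)=H^i(F,\mathcal L)$, which is $0$ for $i>\dim F$ by Artin's vanishing theorem, since $F$ is affine.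

**Step 2 (dévissage to a local system).** This step reduces the claim to direct images of local systems, by induction on $\dim\mathrm{supp}\,G$. The class of $G$ satisfying the claim is closed under shifts and cones, so let $G$ be a sheaf. Let $i:V\to T'$ be the inclusion of a dense smooth Zariski open subset of the closed support of $G$ on which $G$ is a local system $\mathcal N$. The cone of $G\to Ri_*\mathcal N$ vanishes on $V$ and has support of smaller dimension. So it suffices to treat $Ri_*\mathcal N$.

**Step 3 (monodromy at infinity).** This step finds the conditions. By Hironaka there are a smooth projective $\hat F\supset V$ with $\hat F\setminus V$ snc and a morphism $\hat\phi:\hat F\to P$ extending $i$. Let $\tilde F=\hat\phi^{-1}(T')$. Its complement $\hat F\setminus\tilde F$ is the preimage of the toric boundary divisor and lies in $\hat F\setminus V$. So it is of pure codimension $1$ (or empty), and it is a union of components $E_i$ of $\hat F\setminus V$. Write $V\xrightarrow{k}\tilde F\xrightarrow{l}\hat F$. The maps $\hat\phi$ and $\hat\phi|_{\tilde F}:\tilde F\to T'$ are proper, so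
$$Rj_*(Ri_*\mathcal N\otimes\mathcal L)=R\hat\phi_*Rl_*Rk_*(\mathcal N\otimes\mathcal L),\qquad j_!(Ri_*\mathcal N\otimes\mathcal L)=R\hat\phi_*l_!Rk_*(\mathcal N\otimes\mathcal L).$$
So it suffices that $R(lk)_*(\mathcal N\otimes\mathcal L)$ has zero stalks on $\bigcup E_i$. Near a point of $E_i$, $V$ looks like a product of punctured discs and discs, and the coordinate loop around $E_i$ acts by (monodromy of $\mathcal N$ around $E_i$)$\cdot\mathcal L(\nu_i)$, with $\nu_i(\chi)=\mathrm{ord}_{E_i}(\hat\phi^*\chi)$. The conjugacy class of this monodromy of $\mathcal N$ depends only on $E_i$, as $E_i$ is irreducible.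

Moreover $\nu_i\ne0$. The generic point of $E_i$ maps to an orbit $O_\sigma$ with $\sigma\ne0$. Take a character $\chi\in\sigma^\vee$ positive on the relative interior of $\sigma$; it is regular on $U_\sigma$ and vanishes on $O_\sigma$, so $\nu_i(\chi)>0$. Hence finitely many conditions on the $\mathcal L(\nu_i)$ exclude the eigenvalue $1$, and (4) gives zero stalks. $\square$

**Definition.** Fix a splitting $T=T'\times M$, pull $\mathcal L$ back to $T$ and $X$, and regard $F_s\subset T'$. Call $\mathcal L$ good for $s$ if $\mathcal L(\rho)\ne1$ for all $\rho\in R$, and both $\mathcal L$ and $\mathcal L^{-1}$ satisfy the conditions of Lemma 4 for $F_s$.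

For any given countable set of points some $\mathcal L$ is good for all of them. In example (a), where $N'=\mathbb Z$ and $R=\{(0,1)\}$, $\mathcal L$ is good for all $s$ as soon as it is nontrivial, since the fibres are points or empty.

**The complex $\mathcal A$.** Let $\mathcal L(\rho)\ne1$ for all $\rho\in R$, and let $j:X\to\overline X$ be the inclusion. By (G3) the coordinate loops around $D$ act by the $\mathcal L(\rho)$, so (4) gives $j_!\mathcal L=Rj_*\mathcal L$, and since $\bar p$ is proper,
$$\mathcal A:=Rp_!\mathcal L=R\bar p_*j_!\mathcal L=R\bar p_*Rj_*\mathcal L=Rp_*\mathcal L.\tag{6}$$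
In example (a) with trivial $\mathcal L$ this fails: at $x=-1$ the stalk of $Rp_!\mathbb C$ is $0$, while that of $Rp_*\mathbb C$ is the cohomology of a punctured disc. With nontrivial $\mathcal L$ both stalks are $0$.

Over a slice $N$ as in Section 8, with $p_N=p|_{X_N}$, the same argument on $\overline X_N$ gives $Rp_{N!}\mathcal L=Rp_{N*}\mathcal L$; and $Rp_{N!}\mathcal L=\mathcal A|_N$ by proper base change. So $\mathcal A|_N=Rp_{N*}\mathcal L$.

Let $s\notin\Delta$. Then $D\cap\overline F_s$ is snc in the compact manifold $\overline F_s$ with the same loop classes, so $H_c^j(F_s,\mathcal L^{\pm1})=H^j(F_s,\mathcal L^{\pm1})$. The fibre $F_s$ is smooth affine of pure dimension $d$. Artin vanishing kills $j>d$, and Poincaré duality $H_c^j(F_s,\mathcal L)\cong H^{2d-j}(F_s,\mathcal L^{-1})^\vee$ kills $j<d$. By Lemma 2 the cohomology sheaves of $\mathcal A$ are locally constant on $M\setminus\Delta$. With (5),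
$$\mathcal A|_{M\setminus\Delta}=\mathbb L[-d],\qquad\mathbb L\text{ a local system of rank }r=(-1)^de_{gen}.\tag{7}$$

## 11. Components of codimension at least two do not occur

**Lemma 5.** Let $s_0\in Z^*$, $c=\mathrm{codim}\,Z$, $N$ as in Section 8, and $\mathcal L$ good for $s_0$. Assume $c\ge2$, or $c=1$ and $\mathbb L$ is trivial on a small punctured disc of $N$ around $s_0$. Then $e(s_0)=e_{gen}$.

*Proof.* The aim is to compute $H_c^*(F_{s_0},\mathcal L)$ from $\mathbb L$ near $s_0$. Let $B\subset N$ be a small ball around $s_0$, let $i:\{s_0\}\to N$ be the inclusion, put $F=F_{s_0}$, and write $\mathcal A$ for $\mathcal A|_B$. Recall that $\dim F\le d+c-1$. By constructibility and base change, $R\Gamma(B,\mathcal A)=\mathcal A_{s_0}=R\Gamma_c(F,\mathcal L)$. By $\mathcal A|_N=Rp_{N*}\mathcal L$, the local cohomology at $s_0$ is $i^!\mathcal A=R\Gamma_F(X_N,\mathcal L)$. Since $X_N$ is smooth of dimension $d+c$, duality and Lemma 4 for $\mathcal L^{-1}$ give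
$$H^j(i^!\mathcal A)\cong H_c^{2(d+c)-j}(F,\mathcal L^{-1})^\vee=0\quad\text{if }2(d+c)-j\ge d+c,\text{ i.e. if }j\le d+c.$$
In the long exact sequence of the triangle $i^!\mathcal A\to\mathcal A_{s_0}\to R\Gamma(B\setminus s_0,\mathcal A)\to$ the terms $H^j(i^!\mathcal A)$ and $H^{j+1}(i^!\mathcal A)$ both vanish if $j\le d+c-1$. Hence, with (7),
$$H_c^j(F,\mathcal L)\cong H^{j-d}(B\setminus s_0,\mathbb L)\qquad(j\le d+c-1).$$
For $j\ge d+c$, $H_c^j(F,\mathcal L)=0$ by Lemma 4. The local system $\mathbb L$ is constant on $B\setminus s_0\simeq S^{2c-1}$, by simple connectedness if $c\ge2$ and by assumption if $c=1$. The degrees that occur satisfy $j-d\le c-1$, which is less than $2c-1$ if $c\ge2$ and is $0$ if $c=1$. So only $H^0(S^{2c-1})$ is seen: $H_c^j(F,\mathcal L)$ is $\mathbb C^r$ for $j=d$ and zero otherwise. By (5), $e(s_0)=\chi_c(F,\mathcal L)=(-1)^dr=e_{gen}$. $\square$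

**Corollary 6.** $\Delta$ is empty or of pure codimension 1. For each component $Z$ of $\Delta$ and all $s\in Z^*$ (dense open in $Z$), $(-1)^d(e_{gen}-e(s))\ge1$.

*Proof.* If $c\ge2$, choose $\mathcal L$ good for some $s_0\in Z^*$; then Lemma 5 contradicts Proposition 3. So $c=1$, and Proposition 3 reads $e(s)-e_{gen}=(-1)^{d+1}I$ with $I\ge1$. $\square$

Lemma 5 also says something in codimension one: there $\mathbb L$ must have nontrivial monodromy around $Z$. In example (a) it is multiplication by $\mathcal L(\rho)\ne1$ or its inverse.

## 12. Proof of Theorem A

Return to the original $X=X_1\times H$, $p=p_1\circ\mathrm{pr}$, with $d$ the original fibre dimension, so that $d_1=d-k$ is the one for $X_1$. Let $\Delta$ be the set of Section 7 for $X_1$, and $e(s)=\chi_c(F_s^1)$.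

**Step 1 ($B_p\subset\Delta$).** This is the easy inclusion. By Lemma 2, $p_1$ is locally trivial over $M\setminus\Delta$, hence so is $p$.

**Step 2 ($b(F_s)$ is constant on $M\setminus\Delta$).** This step makes "the generic virtual Betti numbers" meaningful. By additivity, and by purity for the smooth complete varieties $D_K\cap\overline F{}^1_s$,
$$b_j(F_s^1)=\sum_K(-1)^{|K|+j}\dim H^j(D_K\cap\overline F{}_s^1),$$
and by Lemma 2 the dimensions are locally constant on the connected $M\setminus\Delta$. Also $b(F_s)=b(F_s^1)(q^2-1)^k$. Denote the common value of $b(F_s)$ by $b_{gen}$.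

**Step 3 ($\Delta\subset B_p$).** This step shows that no point of $\Delta$ is harmless, even topologically. Suppose $p$ is locally trivial over an open (classical or Zariski) set $V$ meeting $\Delta$. Since $Z^*$ is dense in $Z$ for every component, $V$ contains a point $s$ of some $Z^*$. As $\Delta$ is nowhere dense, $F_s$ is homeomorphic to $F_{s'}$ for some $s'\notin\Delta$ near $s$. For spaces with finite-dimensional $H_c^*$ put $P_c(Y;\tau)=\sum_j(-1)^j\dim H_c^j(Y)\,\tau^j$. This is a homeomorphism invariant. Since $P_c(\mathbb C^*)=\tau^2-\tau$, Künneth gives $P_c(F_s)=P_c(F_s^1)(\tau^2-\tau)^k$. Divide by $(\tau^2-\tau)^k$ and put $\tau=1$: $e(s)=P_c(F^1_s;1)=P_c(F^1_{s'};1)=e_{gen}$, contradicting Corollary 6.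

**Step 4 (conclusion).** By Steps 1 and 3, $B_p=\Delta$, which is empty or of pure codimension 1 by Corollary 6. Let $B_i=Z$ be a component, $s\in Z^*$ and $s'\notin B_p$. Then $b(F_s^1;1)=e(s)\ne e_{gen}=b(F_{s'}^1;1)$, so $b(F_s^1)\ne b(F_{s'}^1)$. Multiplying by the nonzero polynomial $(q^2-1)^k$ gives $b(F_s)\ne b(F_{s'})$. Since $b(F;q)=E(F;q,q)$, the Hodge–Deligne polynomials differ too. $\blacksquare$

## 13. Every fibre over $B_p$: parts 1 and 2 of Theorem B

At special points of $\Delta$ slices are no longer available, and perverse sheaves replace them. Recall that on a variety $Y$ a constructible complex $K$ is in ${}^pD^{\le0}$ if $\dim\mathrm{supp}\,\mathcal H^j(K)\le-j$ for all $j$, in ${}^pD^{\ge0}$ if its Verdier dual is in ${}^pD^{\le0}$, and perverse if both hold. For example, $\mathcal L[n]$ is perverse for a local system $\mathcal L$ on a smooth $Y$ of pure dimension $n$. If $K\in{}^pD^{\ge0}$ on $Y$, then $\mathcal H^j(K)=0$ for $j<-\dim Y$, and $i^!K\in{}^pD^{\ge0}$ for a closed embedding $i$. For an affine morphism $p$, $Rp_*$ is right $t$-exact (preserves ${}^pD^{\le0}$) and $Rp_!$ is left $t$-exact (preserves ${}^pD^{\ge0}$):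 Beilinson–Bernstein–Deligne, Thm. 4.1.1 and Cor. 4.1.2.

**Step 1 (what is to be shown).** We have $b(F_s)=b_{gen}$ for $s\notin B_p$. Let $s\in B_p=\Delta$. If $\dim F_s>d$, then $\deg b(F_s)=2\dim F_s>2d=\deg b_{gen}$, so $b(F_s)\neq b_{gen}$. It remains to show, for $\dim F_s\le d$ (possibly $F_s=\varnothing$), that
$$(-1)^{d_1}e(s)\le(-1)^{d_1}e_{gen}-1.$$
This is part 2. It also gives part 1: evaluating at $q=1$ it gives $b(F_s^1)\neq b(F^1_{gen})$, and we multiply by $(q^2-1)^k$. For $s\in Z^*$ the condition on the dimension holds, as $\dim F_s^1\le d_1+c-1=d_1$; so part 2 applies to generic $s$ in each component. From now on we work with the reduced $X_1$ and write $X$, $d$ for $X_1$, $d_1$.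

**Step 2 (the stalk of $\mathcal A$ at $s$).** This step shows that $\mathcal A$ has cohomology in only one degree at $s$. Let $Z$ be a component of $\Delta$ through $s$. Choose a countable $Q\subset Z^*$, classically dense in $Z$, and $\mathcal L$ good for $s$ and for all points of $Q$. The morphism $p$ is affine and $X$ is smooth of dimension $d+m$, so by (6)
$$K:=\mathcal A[d+m]=Rp_*\mathcal L[d+m]=Rp_!\mathcal L[d+m]$$
is perverse. Hence $\mathcal H^j(K)=0$ for $j<-m$. By Lemma 4 and $\dim F_s\le d$, $H^j(K_s)=H_c^{d+m+j}(F_s,\mathcal L)=0$ for $j>-m$. So $K_s=V[m]$ for a vector space $V$, and $\dim V=(-1)^d\chi_c(F_s,\mathcal L)=(-1)^de(s)$ by (5).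

**Step 3 (comparison with sections of $\mathbb L$).** This step bounds $\dim V$ by $r$. Let $B\subset M$ be a small ball around $s$, so that $V=H^{-m}(B,K)$. Since $i_\Delta^!K\in{}^pD^{\ge0}$, its cohomology sheaves live in degrees at least $-\dim\Delta=-(m-1)$, so $H_\Delta^{-m}(B,K)=0$. The long exact sequence of local cohomology and (7) give
$$V=H^{-m}(B,K)\hookrightarrow H^{-m}(B\setminus\Delta,K)=\Gamma(B\setminus\Delta,\mathbb L).$$
As $B\setminus\Delta$ is connected, $\dim V\le\dim\Gamma(B\setminus\Delta,\mathbb L)\le r=(-1)^de_{gen}$.

**Step 4 (equality is impossible).** This step gains the $1$. If $\dim V=r$, then $\mathbb L$ is trivial on $B\setminus\Delta$. Choose $s'\in Q\cap B$. Then $\mathbb L$ is trivial on small punctured discs around $s'$ in the slice $N$ at $s'$. So $e(s')=e_{gen}$ by Lemma 5 with $c=1$, contradicting Proposition 3. Hence $(-1)^de(s)\le(-1)^de_{gen}-1$. $\blacksquare$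

## 14. Empty bifurcation set: part 3 of Theorem B

**Step 1 (if $\mathrm{Stab}(X)\to M$ is surjective, then $B_p=\varnothing$).** The stabilizer itself moves fibres to fibres. Near any $s_0\in M$ there is a holomorphic map $\varsigma$ to $\mathrm{Stab}(X)$ such that $\varsigma(s)$ maps to $ss_0^{-1}$ and $\varsigma(s_0)=1$. Then $(s,x)\mapsto\varsigma(s)x$, $x\in F_{s_0}$, trivializes $p$ near $s_0$, with inverse $y\mapsto(p(y),\varsigma(p(y))^{-1}y)$.

**Step 2 (setting for the converse).** The converse uses the positivity argument of Section 9 on compact varieties, over curves in $M$. Let $B_p=\varnothing$. By Section 12, $\Delta=\varnothing$ for the reduced $X_1$. Since $\mathrm{Stab}(X)\supset\mathrm{Stab}(X_1)$, it suffices to show that $\mathrm{Stab}(X_1)\to M$ is onto. Write $X,T,T',d$ for $X_1,T_1,T_1',d_1$. Let $N_0\subset M$ be any one-dimensional subtorus, $A=M/N_0$, $q:M\to A$, and $T_A=\ker(T\to A)\supset T'$, so $T_A/T'=N_0$. Take a good model $\overline X_A$ of $X$ over $A$ (not over $M$), with finite set $R_A\subset N(T_A)\setminus0$. For $\nu$ in a dense open $A^\circ\subset A$, $\nu$ is a regular value of the maps of all strata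 of $\overline X_A$ to $A$. The fibre $\overline V$ of $\overline X_A$ over $\nu$ is then compact and smooth with snc boundary; its interior is $X_N=p^{-1}(N)$ with $N=q^{-1}(\nu)\cong\mathbb C^*$, of pure dimension $d+1\ge1$; its log forms are generated by $\mathfrak t_A^*:=(\mathrm{Lie}\,T_A)^*$; and the residues are $\eta(\rho)$, $\rho\in R_A$.

**Step 3 (each component of $X_N$ is stabilized by some $\lambda_\rho$).** Here two computations of an Euler characteristic collide. Let $X_N^i$ be a connected component of $X_N$, with closure $\overline V{}^i$, a component of $\overline V$. As $\Delta=\varnothing$, $p$ is a fibration over $N$ by Lemma 2, and so is its restriction $X_N^i\to N\cong\mathbb C^*$. Hence $\chi(X_N^i)=0$.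

Suppose no $\lambda_\rho(\mathbb C^*)$, $\rho\in R_A$, stabilizes $X_N^i$. The kernel bundle
$$\mathcal P=\{(x,\eta)\in\overline V{}^i\times\mathfrak t_A^*:\ \eta|_x=0\}$$
is irreducible. It is not contained in any $\{\eta(\rho)=0\}$, $\rho\in R_A$: otherwise, as in Step 4 of Section 9, the invariant field of $\rho$ would be tangent to $X_N^i$, and $\lambda_\rho(\mathbb C^*)$ would stabilize it. So there is $(x,\eta)\in\mathcal P$ with $\eta(\rho)\ne0$ for all $\rho\in R_A$. The zero set of $\eta$ in $\overline V{}^i$ is compact, contains $x$, and lies in the affine variety $X_N^i$ because the residues are nonzero. So it is finite, and the number $I$ of zeros with multiplicity is at least $1$.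

On the other hand, take a section $v$ of the log tangent bundle $\Theta$ of $\overline V{}^i$ as in Step 1 of Section 9. By (3) on the compact manifold $\overline V{}^i$, Poincaré–Hopf on the closed strata $D_K$, and inclusion–exclusion,
$$\#_\Theta(v)=\sum_K(-1)^{|K|}\chi(D_K)=\chi_c(X_N^i)=\chi(X_N^i).$$
As there is no boundary, $\#_\Theta(v)=\#_\Theta(\eta^\sharp)=(-1)^{\dim X_N}I$. So $\chi(X_N^i)=(-1)^{\dim X_N}I\ne0$, a contradiction.

**Step 4 (from components to $X$).** This step makes the one-parameter group uniform. By Step 3 each $X_N^i$ is contained in some $X_\rho=\{x\in X:\lambda_\rho(\mathbb C^*)x\subset X\}$, $\rho\in R_A$. Letting $\nu$ vary over $A^\circ$, the dense subset $(q\circ p)^{-1}(A^\circ)$ of $X$ lies in the finite union $\bigcup_{\rho\in R_A}X_\rho$ of closed sets. As $X$ is irreducible, $X=X_\rho$ for some $\rho$, i.e. $\lambda_\rho(\mathbb C^*)\subset\mathrm{Stab}(X)$. By (G4), $\rho\notin N'$. So $\lambda_\rho$ maps nontrivially to $T_A/T'=N_0$, hence onto $N_0$. Since $N_0$ was an arbitrary one-dimensional subtorus, and these generate $M$, the map $\mathrm{Stab}(X)\to M$ is surjective. $\blacksquare$
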